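# Slope subalgebras of quantum loop groups of finite type

Unless said otherwise, the ground field is $\mathbb C$ and $q\in\mathbb C^*$ is not a root of unity. Other ground fields are treated at the end of Section 2.

## 1. Rank one: the slope subalgebras of $U_q(L\mathfrak{sl}_2)$

The quantum loop group $U=U_q(L\mathfrak{sl}_2)$, in Drinfeld's new realization, has generators $e_d,f_d$ ($d\in\mathbb Z$) and commuting Cartan generators $\varphi^{\pm}_{\pm r}$ ($r\ge 0$) with $\varphi_0^+=K$, $\varphi^-_0=K^{-1}$. We need only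
$$Ke_dK^{-1}=q^2e_d,\qquad Kf_dK^{-1}=q^{-2}f_d,\qquad [e_d,f_{d'}]=\frac{\varphi^+_{d+d'}-\varphi^-_{d+d'}}{q-q^{-1}},$$
where $\varphi^+_r=0$ for $r<0$ and $\varphi^-_r=0$ for $r>0$, and the triangular decomposition: multiplication $U^-\otimes U^0\otimes U^+\to U$ is a linear isomorphism, and the powers of $K$ are linearly independent in $U^0$.

The subalgebra $U^+$ generated by the $e_d$ is realized by functions. Put $\zeta(x)=\frac{x-q^{-2}}{x-1}$. The product $e_{d_1}\cdots e_{d_k}$ corresponds to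
$$\sum_{\sigma\in S_k}\ \prod_pz_{\sigma(p)}^{d_p}\prod_{p<p'}\zeta\Big(\frac{z_{\sigma(p)}}{z_{\sigma(p')}}\Big).\tag{1.1}$$
This function times the Vandermonde determinant is an antisymmetric Laurent polynomial, hence divisible by the Vandermonde determinant. So (1.1) is a symmetric Laurent polynomial.

Now fix $m\in\mathbb R$. We look at the elements $R\in U^+$ in $k$ variables that grow at most like $\xi^{ml}$ when any $l$ of the variables are multiplied by $\xi\to\infty$ ($1\le l\le k$), and that are homogeneous of total degree exactly $mk$. These elements, for all $k$, span the algebra $\mathcal B_m^+$. The algebra $\mathcal B_m^-$ is its image under the automorphism $\omega:e_d\mapsto f_{-d},\ f_d\mapsto e_{-d},\ \varphi^\pm_{\pm r}\mapsto\varphi^\mp_{\mp r}$, and $\mathcal B_m$ is generated by $\mathcal B_m^\pm$ and $K^{\pm1}$.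

**Proposition 1.1.** If $m\notin\mathbb Z$, then $\mathcal B_m=\mathbb C[K^{\pm1}]$. If $m\in\mathbb Z$, then $\mathcal B_m$ is generated by $e_m,f_{-m},K^{\pm1}$ and is isomorphic to $U_q(\mathfrak{sl}_2)$.

*Proof.* Let $R\in\mathcal B_m^+$ have $k\ge1$ variables. The condition for $l=1$ says that every monomial of $R$ has degree $\le\lfloor m\rfloor$ in each variable. So its total degree is at most $k\lfloor m\rfloor$. But the total degree is $mk$. If $m\notin\mathbb Z$ this forces $R=0$. If $m\in\mathbb Z$ it forces $R\in\mathbb C\prod_az_a^m$.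

Let $m\in\mathbb Z$. By (1.1), $e_m^k=c_k\prod_az_a^m$ with $c_k=\sum_\sigma\prod_{p<p'}\zeta(z_{\sigma(p)}/z_{\sigma(p')})$. Here $c_k$ is a symmetric Laurent polynomial of total degree $0$, and it stays bounded when one variable tends to $\infty$, because $\zeta(\infty)=1$ and $\zeta(0)=q^{-2}$ are finite. So each variable has degree $\le0$ in each monomial, and $c_k$ is a constant. Letting $|z_1|\gg\dots\gg|z_k|$ we get $c_k=\sum_\sigma q^{-2\,\mathrm{inv}(\sigma)}=\prod_{i=1}^k(1+q^{-2}+\dots+q^{-2(i-1)})\ne0$. Hence $\mathcal B_m^+=\mathbb C[e_m]$ with all powers of $e_m$ nonzero, and $\mathcal B^-_m=\mathbb C[f_{-m}]$.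

Finally $[e_m,f_{-m}]=(K-K^{-1})/(q-q^{-1})$, since only $\varphi^\pm_0$ occurs. So there is a surjection $U_q(\mathfrak{sl}_2)\to\mathcal B_m$. It maps the spanning set $F^aK^cE^b$ to $f_{-m}^aK^ce_m^b$, which is linearly independent by the triangular decomposition. $\square$

If $\alpha=1\in\mathbb Z$ is the positive root of $\mathfrak{sl}_2$, then Proposition 1.1 says: *the root $\alpha$ survives in $\mathcal B_m$ exactly when $m\cdot\alpha\in\mathbb Z$.* What changes for a general semisimple $\mathfrak g$ and $\mathbf m\in\mathbb R^n$? The proof used three things. The bound on degrees determined $\mathcal B_m^+$ completely. The generator $e_m$ was one of Drinfeld's generators. And its commutator with $f_{-m}$ was free of the $\varphi_{\pm r}$, $r>0$. We will see that the first fails, that the second fails, and that the third survives but needs a proof.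

## 2. Slope subalgebras for a finite-type Cartan matrix

**Cartan data.** Let $C=(c_{ij})_{i,j\in I}$, $I=\{1,\dots,n\}$, be a symmetrizable Cartan matrix of finite type, $d_i$ positive integers with $d_ic_{ij}=d_jc_{ji}$, and $\langle\mathbf k,\mathbf l\rangle=\sum_{i,j}k_id_ic_{ij}l_j$, a positive definite form on $\mathbb Z^n$. Let $\mathfrak g$ be the semisimple Lie algebra of type $C$ with root system $\Phi\subset\mathbb Z^n$, the simple roots being the unit vectors $\mathbf e_i$. Put $q_i=q^{d_i}$, $\kappa_i=(q_i-q_i^{-1})^{-1}$, $\kappa_{\mathbf k}=\prod_i\kappa_i^{k_i}$, $|\mathbf k|=\sum k_i$, $K_{\mathbf k}=\prod_iK_i^{k_i}$. We write $\mathbf l\le\mathbf k$ for the componentwise order and $\mathbf l\lneq\mathbf k$ if also $\mathbf l\ne\mathbf k$.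

**The quantum loop group.** $U=U_q(L\mathfrak g)$ has generators $e_{i,d},f_{i,d}$, $\varphi^\pm_{i,\pm r}$ ($d\in\mathbb Z$, $r\ge0$), with $\varphi^\pm_{i,0}=K_i^{\pm1}$. Form the series $e_i(z)=\sum_de_{i,d}z^{-d}$, $f_i(z)=\sum_df_{i,d}z^{-d}$, $\varphi_i^\pm(z)=\sum_{r\ge0}\varphi^\pm_{i,\pm r}z^{\mp r}$. For variables $z,w$ of colors $i,j$ put
$$\zeta(z/w)=\zeta_{ij}(z/w)=\frac{z-q^{-d_ic_{ij}}w}{z-w},\qquad \rho(z,w)=\frac{\zeta(w/z)}{\zeta(z/w)}=\frac{q^{-d_ic_{ij}}z-w}{z-q^{-d_ic_{ij}}w}.$$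
Note $\zeta_{ij}=\zeta_{ji}$, $\zeta(\infty)=1$, $\zeta_{ij}(0)=q^{-d_ic_{ij}}\neq 0$, and
$$\rho(z,w)\rho(w,z)=1,\qquad\rho(1/z,1/w)=\rho(w,z).\tag{2.1}$$
The relations of $U$ that we use are: the $\varphi$'s commute, and
$$\varphi^\pm_i(z)e_j(w)=\rho(w,z)\,e_j(w)\varphi^\pm_i(z),\qquad\varphi_i^\pm(z)f_j(w)=\rho(z,w)\,f_j(w)\varphi_i^\pm(z),\tag{2.2}$$
$$[e_i(z),f_j(w)]=\delta_{ij}\,\kappa_i\,\delta(z/w)\,\big(\varphi_i^+(w)-\varphi_i^-(w)\big),\qquad \delta(x)=\sum_{n\in\mathbb Z}x^n.\tag{2.3}$$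
In (2.2) the fraction is expanded in $w/z$ for $\varphi^+$ and in $z/w$ for $\varphi^-$. With $d=d_ic_{ij}$ one has $\rho(w,z)=\frac{q^dz-w}{z-q^dw}$, so the leading terms give $K_ie_{j,d'}K_i^{-1}=q^{d_ic_{ij}}e_{j,d'}$ and $K_if_{j,d'}K_i^{-1}=q^{-d_ic_{ij}}f_{j,d'}$. The algebra $U$ has the trivial representation $\varepsilon$: $e,f\mapsto0$, $K_i\mapsto1$, $\varphi^\pm_{i,\pm r}\mapsto0$ for $r>0$. Let $U^\pm=U_q^\pm(L\mathfrak g)$ be generated by the $e_{i,d}$, resp. the $f_{i,d}$, and let $\omega$ be the automorphism $e_{i,d}\mapsto f_{i,-d}$, $f_{i,d}\mapsto e_{i,-d}$, $\varphi^\pm_{i,\pm r}\mapsto\varphi^\mp_{i,\mp r}$.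

**Shuffle realization.** Let $\mathcal V_{\mathbf k}$ be the space of rational functions in $z_{i1},\dots,z_{ik_i}$ ($i\in I$), symmetric in the variables of each color. For $R\in\mathcal V_{\mathbf k}$, $R'\in\mathcal V_{\mathbf k'}$ the shuffle product $R*R'$ is the sum, over all ways to give $k_i$ of the $k_i+k_i'$ variables of each color $i$ to $R$ and the others to $R'$, of
$$R\cdot R'\cdot\prod\zeta(x/y)\qquad(x\text{ a variable of }R,\ y\text{ a variable of }R').$$
(This is the usual formula $\frac1{\mathbf k!\mathbf k'!}\mathrm{Sym}[\cdots]$, because $R,R'$ are already color-symmetric.) Let $\mathcal A$ be the subalgebra of $\bigoplus_{\mathbf k}\mathcal V_{\mathbf k}$ generated by the $z_{i1}^d\in\mathcal V_{\mathbf e_i}$. It is known that $e_{i,d}\mapsto z_{i1}^d$ gives an isomorphism $U^+\cong\mathcal A$, and we identify the two. We call $\mathbf k$ the *weight* of $R\in\mathcal A_{\mathbf k}$ and the total homogeneous degree its *degree*. $\mathcal A$ is graded by $(\mathbf k,d)$.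

**Slopes.** Fix $\mathbf m\in\mathbb R^n$. $R\in\mathcal A_{\mathbf k}$ has slope $\le\mathbf m$ if for every $0\ne\mathbf l\le\mathbf k$ the limit
$$\lim_{\xi\to\infty}\xi^{-\mathbf m\cdot\mathbf l}R(\xi z_{i1},\dots,\xi z_{il_i},z_{i,l_i+1},\dots,z_{ik_i})_{i\in I}$$
exists and is finite. $\mathcal B_{\mathbf m}^+=\bigoplus_{\mathbf k}\mathcal B_{\mathbf m,\mathbf k}$, where $\mathcal B_{\mathbf m,\mathbf k}$ is the space of $R\in\mathcal A_{\mathbf k}$ of slope $\le\mathbf m$ and degree exactly $\mathbf m\cdot\mathbf k$. It is zero unless $\mathbf m\cdot\mathbf k\in\mathbb Z$. Put $\mathcal B_{\mathbf m}^-=\omega(\mathcal B_{\mathbf m}^+)$, and let $\mathcal B_{\mathbf m}$ be generated by $\mathcal B_{\mathbf m}^\pm$ and the $K_i^{\pm1}$. (That $\mathcal B^+_{\mathbf m}$ is a subalgebra is reproved in Lemma 6.2.)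

**The Lie algebra $\mathfrak g_{\mathbf m}$.** It is the subalgebra of $\mathfrak g$ generated by the $\mathfrak{sl}_2$-triples of the roots $\boldsymbol\alpha$ with $\mathbf m\cdot\boldsymbol\alpha\in\mathbb Z$. It is semisimple with root system $\Phi_{\mathbf m}=\{\boldsymbol\alpha\in\Phi:\mathbf m\cdot\boldsymbol\alpha\in\mathbb Z\}$. Let $\beta_1,\dots,\beta_r$ be the simple roots of $\Phi_{\mathbf m}$ for the positive system $\Phi_{\mathbf m}\cap\Phi^+$, and put $a_{st}=2\langle\beta_s,\beta_t\rangle/\langle\beta_s,\beta_s\rangle$, $q_s=q^{\langle\beta_s,\beta_s\rangle/2}$.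

*Example.* For $\mathfrak{sl}_3$ and $\mathbf m=(\frac12,\frac12)$ only $\pm(1,1)$ survives, so $\mathfrak g_{\mathbf m}\cong\mathfrak{sl}_2$ with $\beta_1=(1,1)$. In rank two with $d_1=2,d_2=1$, $c_{12}=-1,c_{21}=-2$, the positive roots are $(1,0),(0,1),(1,1),(1,2)$. For $\mathbf m=(0,\frac12)$ the roots $\pm(1,0),\pm(1,2)$ survive, and $\langle(1,0),(1,2)\rangle=4-4=0$. So $\mathfrak g_{\mathbf m}\cong\mathfrak{sl}_2\oplus\mathfrak{sl}_2$, with simple roots $\beta_1=(1,0)$, $\beta_2=(1,2)$.

Since $\mathcal B_{\mathbf m}$ contains all $K_i$, we compare it with the algebra $\widetilde U_q(\mathfrak g_{\mathbf m})$ generated by $E_s,F_s$ ($1\le s\le r$) and commuting invertible $K_i$ ($i\in I$), with the quantum Serre relations for $(a_{st}),q_s$ among the $E_s$ and among the $F_s$, and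
$$K_iE_sK_i^{-1}=q^{\langle\mathbf e_i,\beta_s\rangle}E_s,\quad K_iF_sK_i^{-1}=q^{-\langle\mathbf e_i,\beta_s\rangle}F_s,\quad[E_s,F_t]=\delta_{st}\frac{K_{\beta_s}-K_{\beta_s}^{-1}}{q_s-q_s^{-1}}.$$
Let $U_q^\pm(\mathfrak g_{\mathbf m})$ be the algebras generated by the $E_s$ (resp. $F_s$) subject to the quantum Serre relations.

**Theorem 2.1.** Let $q$ be not a root of unity. For every symmetrizable finite-type $C$ and every $\mathbf m\in\mathbb R^n$ there is an algebra isomorphism $\widetilde U_q(\mathfrak g_{\mathbf m})\cong\mathcal B_{\mathbf m}$ with $K_i\mapsto K_i$, restricting to isomorphisms $U_q^\pm(\mathfrak g_{\mathbf m})\cong\mathcal B_{\mathbf m}^\pm$.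

The question whether this holds is posed in Tianqing Zhu, "Quantum dynamical Weyl groups from quantum loop groups of arbitrary shuffle type", arXiv:2606.14262 (2026). The statement is known when $C$ is of type $A$.

**Facts we cite.**

* **(T)** Multiplication $U^-\otimes U^0\otimes U^+\to U$ is a linear isomorphism, where $U^0$ is generated by the $\varphi$'s, and the monomials in the $K_i^{\pm1}$ are linearly independent in $U^0$ (Beck, Comm. Math. Phys. 165 (1994); Hernandez, Transform. Groups 10 (2005)).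
* **(M)** For each $i$ there is a finite-dimensional $U$-module $V$ generated by a vector $v\ne0$ with $e_{j,d}v=0$ for all $j,d$, with $K_jv=q_j^{\delta_{ij}}v$, and with $v$ an eigenvector of $U^0$ (Chari–Pressley, *A Guide to Quantum Groups*, Thm 12.2.6; if $\mathfrak g$ is not simple, $U$ is a tensor product and the other factors act through $\varepsilon$). By (T), $V=U^-v$, so $V$ is spanned by common eigenvectors of the $K$'s, and the eigenvalues of $K_j$ lie in $q_j^{\mathbb Z}$.
* **(Q)** Let $\beta_1,\dots,\beta_r$ be a base of a root system contained in $\Phi$, with the form $\langle\,,\rangle$, and $\mathfrak g'$ its Lie algebra. The algebra $U_q^+(\mathfrak g')$ (free algebra modulo quantum Serre relations) embeds in $U_q(\mathfrak g')$ and has character $\prod_\alpha(1-x^\alpha)^{-1}$ over the positive roots. An element of $U_q^+(\mathfrak g')$ that acts by $0$ on all finite-dimensional $U_q(\mathfrak g')$-modules on which each $K_s$ is diagonalizable with eigenvalues in $q_s^{\mathbb Z}$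 is $0$ (Jantzen, *Lectures on Quantum Groups*, Ch. 4, 5, 8). The reason for the last statement: the simple module of lowest weight $-\lambda$ is $U_q^+/\sum_sU_q^+E_s^{\lambda_s+1}$ as a $U_q^+$-module, so a nonzero element of given weight does not kill its lowest weight vector when all $\lambda_s$ are large.

**Other ground fields.** Let $q$ be an indeterminate and $F=\mathbb Q(q)$ or $\mathbb C(q)$. Embed $F$ in $\mathbb C$. The algebras $U$ and $\mathcal A$, the slope conditions (which are linear), hence $\mathcal B^\pm_{\mathbf m}$ and $\mathcal B_{\mathbf m}$, are compatible with $-\otimes_F\mathbb C$. The homomorphism $\Psi$ of Section 10 is built from elements spanning one-dimensional graded pieces and from scalars, all of which can be taken over $F$. Its relations hold over $F$ because they hold over $\mathbb C$. Since $\Psi\otimes_F\mathbb C$ is an isomorphism, so is $\Psi$. So it suffices to work over $\mathbb C$.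

## 3. Two computations in $\mathfrak{sl}_3$

For $\mathfrak{sl}_3$ write $z$'s for color $1$ and $w$'s for color $2$. Then $\zeta(z/w)=\frac{z-qw}{z-w}$ for different colors and $\zeta(z_1/z_2)=\frac{z_1-q^{-2}z_2}{z_1-z_2}$ for equal colors.

**Degree bounds are no longer enough.** The rank-one proof suggests the following plan: write $R$ as a numerator over a fixed denominator, bound the degrees of the numerator, and count. Take $\mathbf m=0$ and $\mathbf k=(2,1)$. As we show in Section 5, $R=p/((z_1-w)(z_2-w))$ with $p$ a Laurent polynomial symmetric in $z_1,z_2$. Slope $\le0$ and degree $0$ mean: $p$ has total degree $2$, degree $\le1$ in each $z_a$, degree $\le 2$ in $w$, in $\{z_1,z_2\}$ and in each $\{z_a,w\}$. As the total degree is $2$, the last two bounds make the exponents of $w$ and of the $z_a$ nonnegative. So $p=az_1z_2+b(z_1+z_2)w+cw^2$, a three-dimensional space. But by Theorem 2.1 we expect $\dim U_q^+(\mathfrak{sl}_3)_{(2,1)}=2$. The missing condition is membership in $\mathcal A$.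 Every product of generators of weight $(2,1)$ is a sum of terms in which, up to a monomial, the numerator is one of
$$(z_a-q^{-2}z_b)(z_a-qw)(z_b-qw),\quad(z_a-q^{-2}z_b)(w-qz_a)(w-qz_b),\quad(z_a-q^{-2}z_b)(z_a-qw)(w-qz_b),$$
with $\{a,b\}=\{1,2\}$. At $(z_1,z_2)=(qw,q^{-1}w)$ all of them vanish. The only case that is not immediate is the third one with $a=2,b=1$, where $z_2-q^{-2}z_1=q^{-1}w-q^{-1}w=0$. So $p(qw,q^{-1}w,w)=0$, that is, $a+(q+q^{-1})b+c=0$, and the dimension is at most $2$. It is $2$, because $e_{1,0}e_{1,0}e_{2,0}$ and $e_{2,0}e_{1,0}e_{1,0}$ have the numerators $(1+q^{-2})(z_1-qw)(z_2-qw)$ and $(1+q^{-2})(w-qz_1)(w-qz_2)$, which are independent as $q^2\ne1$.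

So a numerator count must be combined with a description of the numerators that occur in $\mathcal A$, in all weights and all types, and must then be done for every $\mathbf m$. This is where the direct plan stops: $\mathcal A$ is given to us only by generators. We will find the dimensions differently, without describing the numerators.

**A half-integral slope.** Take $\mathbf m=(\frac12,\frac12)$, $\mathbf k=(1,1)$, degree $\mathbf m\cdot\mathbf k=1$. Now $R=p/(z-w)$, with $p$ of degree $\le1$ in $z$ and in $w$ and total degree $2$. So $p=c\,zw$. The function $E=\frac{zw}{z-w}$ is in $\mathcal A$: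
$$e_{1,0}e_{2,1}-q\,e_{2,1}e_{1,0}=\frac{w(z-qw)-qw(qz-w)}{z-w}=(1-q^2)E.\tag{3.1}$$
So $\mathcal B_{\mathbf m,(1,1)}=\mathbb CE$, and $E$ is not one of Drinfeld's generators. Let $\kappa=(q-q^{-1})^{-1}$. From (2.3), $[e_{1,0},f_{1,0}]=\kappa(K_1-K_1^{-1})$ and $[e_{2,1},f_{2,-1}]=\kappa(K_2-K_2^{-1})$. Moving the $K$'s, using $e_{2,1}K_1^{\pm1}=q^{\pm1}K_1^{\pm1}e_{2,1}$ and $K_2^{\pm1}e_{1,0}=q^{\mp1}e_{1,0}K_2^{\pm1}$, we get
$$[E,f_{1,0}]=\kappa K_1e_{2,1},\qquad[E,f_{2,-1}]=-\kappa e_{1,0}K_2^{-1}.$$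
Since $f_{2,-1}K_1=q^{-1}K_1f_{2,-1}$ and $K_2^{-1}f_{1,0}=q^{-1}f_{1,0}K_2^{-1}$,
$$[E,f_{1,0}f_{2,-1}-qf_{2,-1}f_{1,0}]=\kappa K_1[e_{2,1},f_{2,-1}]+\kappa[e_{1,0},f_{1,0}]K_2^{-1}=\kappa^2(K_1K_2-K_1^{-1}K_2^{-1}).$$
That is, $[E,\omega(E)]=\kappa^2(1-q^2)^{-1}(K_{(1,1)}-K_{(1,1)}^{-1})$. The mixed terms canceled, and no $\varphi_{i,r}$ with $r\ne0$ appeared. We need this for elements for which we have no formula. Section 8 derives it from the two slope conditions alone.

What remains is organized as follows: algebra of $\mathfrak{sl}_2$ and of free algebras (Section 4), the structure of $\mathcal A$ and its factorization by slopes (5, 6), a form (7), commutators (8), dimensions (9), and the theorem (10).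

## 4. An $\mathfrak{sl}_2$ argument and the radical of a form on a free algebra

Recall: a finite-dimensional $U_{q_i}(\mathfrak{sl}_2)$-module ($E,F,K$) on which $K$ is diagonalizable with eigenvalues in $q_i^{\mathbb Z}$ is a direct sum of simple modules $L(p)$, $p\ge0$, with basis $v,Fv,\dots,F^pv$, where $Ev=0$, $Kv=q_i^pv$, $F^{p+1}v=0$. Let $V_m$ be the $q_i^m$-eigenspace of $K$. If $0\le j\le m$, then $F^j$ is injective on $V_m$. Indeed, in $L(p)$ the vector of eigenvalue $q_i^m$ is $F^{(p-m)/2}v$, and $(p-m)/2+j\le p$ because $j\le m\le p$.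

**Lemma 4.1.** Let $V$ be such a module. Let $P\in\mathrm{End}(V)$ commute with $F$ and satisfy $PV_p\subset V_{p+a}$ for all $p$, with an integer $a\ge1$. Then $P=0$.

*Proof.* Let $0\neq v\in V_p$ with $Ev=0$. Then $p\ge0$ and $F^{p+1}v=0$, so $F^{p+1}Pv=PF^{p+1}v=0$. Here $Pv\in V_{p+a}$ and $p+1\le p+a$, so $F^{p+1}$ is injective on $V_{p+a}$. Hence $Pv=0$ and $PF^jv=F^jPv=0$ for all $j$. Such vectors $F^jv$ span $V$. $\square$

The next lemma recognizes $U_q^+(\mathfrak g')$ as a free algebra modulo the radical of a form. It will be used for $\mathcal B_{\mathbf 0}^+$ and then for all $\mathcal B_{\mathbf m}^+$.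

**Lemma 4.2.** Let $\beta_1,\dots,\beta_r$ and $\mathfrak g'$ be as in (Q), $a_{st}=2\langle\beta_s,\beta_t\rangle/\langle\beta_s,\beta_s\rangle$, $q_s=q^{\langle\beta_s,\beta_s\rangle/2}$. Let ${}'\mathbf f$ be the free algebra on $\theta_1,\dots,\theta_r$, where $\theta_s$ has weight $\beta_s$. Give ${}'\mathbf f\otimes{}'\mathbf f$ the product $(a\otimes b)(c\otimes d)=q^{-\langle\mathrm{wt}\,b,\mathrm{wt}\,c\rangle}ac\otimes bd$, and let $r:{}'\mathbf f\to{}'\mathbf f\otimes{}'\mathbf f$ be the algebra map with $r(\theta_s)=\theta_s\otimes1+1\otimes\theta_s$. Let $(\,,)$ be a bilinear form on ${}'\mathbf f$ with $(1,1)=1$, different weights orthogonal, $(\theta_s,\theta_t)=\delta_{st}c_s$ with $c_s\ne0$, and $(x,yy')=(r(x),y\otimes y')$. Then $\mathrm{rad}=\{x:(x,\cdot)=0\}$ is the two-sided ideal $J$ generated by the quantum Serre elements. Hence ${}'\mathbf f/\mathrm{rad}=U_q^+(\mathfrak g')$.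

*Proof.* **Step 1: skew derivations.** Their purpose is to reduce membership in $\mathrm{rad}$ to smaller weights. Let $\theta_s\otimes{}_sr(x)$ be the component of $r(x)$ in $\theta_s\otimes{}'\mathbf f$, and $r_s(x)\otimes\theta_s$ that in ${}'\mathbf f\otimes\theta_s$. For $x=\theta_{s_1}\cdots\theta_{s_N}$, let $x_{\hat p}$ be $x$ without its $p$-th letter. Since $(1\otimes\theta_t)(\theta_s\otimes1)=q^{-\langle\beta_s,\beta_t\rangle}\theta_s\otimes\theta_t$,
$${}_sr(x)=\sum_{p:s_p=s}q^{-\langle\beta_s,\sum_{p'<p}\beta_{s_{p'}}\rangle}x_{\hat p},\qquad r_s(x)=\sum_{p:s_p=s}q^{-\langle\beta_s,\sum_{p'>p}\beta_{s_{p'}}\rangle}x_{\hat p}.\tag{4.1}$$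
By hypothesis $(x,\theta_sy)=c_s({}_sr(x),y)$ and $(x,y\theta_s)=c_s(r_s(x),y)$. So an $x$ of nonzero weight is in $\mathrm{rad}$ iff all ${}_sr(x)$ are, and iff all $r_s(x)$ are. Also $\mathrm{rad}$ is graded, and has no part of weight $0$.

**Step 2: $J\subset\mathrm{rad}$.** Let $u=\sum_{k=0}^N(-1)^k\binom Nk_{q_s}\theta_s^{N-k}\theta_t\theta_s^k$ with $N=1-a_{st}$, $s\ne t$. We claim ${}_pr(u)=0$ for all $p$. For $p\ne s,t$ this is clear. For $p=t$: $\langle\beta_s,\beta_t\rangle=a_{st}\langle\beta_s,\beta_s\rangle/2$, so the coefficient of $\theta_s^N$ is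
$$\sum_k(-1)^k\binom Nk_{q_s}q_s^{-a_{st}(N-k)}=q_s^{-Na_{st}}\sum_k(-1)^k\binom Nk_{q_s}q_s^{k(1-N)}=0$$
by the $q$-binomial theorem $\prod_{j=0}^{N-1}(1+q_s^{-2j}x)=\sum_kq_s^{-k(N-1)}\binom Nk_{q_s}x^k$ at $x=-1$. For $p=s$: a letter of the left block of $\theta_s^{N-k}\theta_t\theta_s^k$ contributes in total $\sum_{j<N-k}q_s^{-2j}=[N-k]q_s^{-(N-k-1)}$. A letter of the right block of $\theta_s^{N-k-1}\theta_t\theta_s^{k+1}$ contributes in total $[k+1]q_s^{-2(N-k-1)-a_{st}-k}$. So the coefficient of $\theta_s^{N-k-1}\theta_t\theta_s^k$ in ${}_sr(u)$ is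
$$(-1)^k\Big(\tbinom Nk_{q_s}[N-k]\,q_s^{-(N-k-1)}-\tbinom N{k+1}_{q_s}[k+1]\,q_s^{-2(N-k-1)-a_{st}-k}\Big)=0,$$
because $\binom Nk[N-k]=\binom N{k+1}[k+1]$ and, with $a_{st}=1-N$, $-2(N-k-1)-a_{st}-k=-(N-k-1)$. From (4.1), ${}_pr(yy')={}_pr(y)y'+q^{-\langle\beta_p,\mathrm{wt}\,y\rangle}y\,{}_pr(y')$. Together with ${}_pr(u)=0$ this gives ${}_pr(J)\subset J$. Now induct on the number of letters: if $x\in J$ is homogeneous, then all ${}_pr(x)\in J$ are in $\mathrm{rad}$, so $x\in\mathrm{rad}$.

**Step 3: $\mathrm{rad}\subset J$.** Let $x\in\mathrm{rad}$ have weight $\mu=\sum\mu_s\beta_s\ne0$. By Step 1 and induction, ${}_sr(x),r_s(x)\in J$ for all $s$. Let $\bar x$ be the image of $x$ in $U_q(\mathfrak g')$. In $[E_{s_1}\cdots E_{s_N},F_s]=\sum_{p:s_p=s}E_{s_1}\cdots\frac{K_s-K_s^{-1}}{q_s-q_s^{-1}}\cdots E_{s_N}$ move $K_s$ to the left and $K_s^{-1}$ to the right. Since $E_tK_s=q^{-\langle\beta_s,\beta_t\rangle}K_sE_t$ and $K_s^{-1}E_t=q^{-\langle\beta_s,\beta_t\rangle}E_tK_s^{-1}$, the factors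 are those of (4.1):
$$[\bar x,F_s]=(q_s-q_s^{-1})^{-1}\big(K_s\,\overline{{}_sr(x)}-\overline{r_s(x)}\,K_s^{-1}\big)=0\quad\text{for all }s.$$
As $\sum_s\mu_s\langle\beta_s,\mu\rangle=\langle\mu,\mu\rangle>0$ and $\mu_s\ge0$, some $s$ has $\langle\beta_s,\mu\rangle>0$. Then $a=2\langle\beta_s,\mu\rangle/\langle\beta_s,\beta_s\rangle=\sum_t\mu_ta_{st}$ is an integer $\ge1$, and $K_s\bar xK_s^{-1}=q_s^a\bar x$. By Lemma 4.1 for $E_s,F_s,K_s$, $\bar x$ acts by $0$ on all modules in (Q). So $\bar x=0$, that is, $x\in J$. $\square$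

## 5. Elements of $\mathcal A$: poles, leading terms, coproducts

A *word* $e_{i_1,d_1}\cdots e_{i_N,d_N}$ is, by iterating the shuffle product, the function
$$\sum_\sigma\ \prod_pz_{\sigma(p)}^{d_p}\prod_{p<p'}\zeta\Big(\frac{z_{\sigma(p)}}{z_{\sigma(p')}}\Big)\qquad(\sigma:\text{positions}\to\text{variables, color-preserving bijections}).\tag{5.1}$$
The words span $\mathcal A$. Put $D=\prod_{i<j}\prod_{a,b}(z_{ia}-z_{jb})$.

**Lemma 5.1.** (i) Every $R\in\mathcal A_{\mathbf k}$ is $p/D$ with $p$ a Laurent polynomial. (ii) $\mathcal A_{\mathbf k}$ is stable under multiplication by color-symmetric Laurent polynomials.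

*Proof.* (i) Let $R$ be a word and $\mathrm{Vd}$ the product of the Vandermonde determinants of the colors. Each pair of variables contributes one $\zeta$ to each term of (5.1), with a simple pole, so $RD\,\mathrm{Vd}$ is a Laurent polynomial. It is antisymmetric in each color, since $R$ and $D$ are symmetric. Hence it is divisible by $\mathrm{Vd}$. (ii) These Laurent polynomials are generated by the power sums $\sum_az_{ia}^\nu$, $\nu\in\mathbb Z$. Multiplying a word by such a power sum gives $\sum_{p:i_p=i}(\text{the word with }d_p\text{ replaced by }d_p+\nu)$. $\square$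

**Leading terms.** For a set $S$ of variables and a Laurent polynomial $p\ne0$ let $\deg_Sp$ be the largest total degree in $S$ of a monomial of $p$, and $\mathrm{in}_Sp$ the sum of the terms attaining it. Both are multiplicative, so $\deg_S(p/p')=\deg_Sp-\deg_Sp'$ and $\mathrm{in}_S(p/p')=\mathrm{in}_Sp/\mathrm{in}_Sp'$ are well defined. They are the leading exponent and coefficient when the variables in $S$ are multiplied by $\xi\to\infty$. For $R\in\mathcal A_{\mathbf k}$ and $S$ with $l_i$ variables of color $i$ we write $\deg_{\mathbf l}R$; put $\deg0=-\infty$. So slope $\le\mathbf m$ means $\deg_{\mathbf l}R\le\mathbf m\cdot\mathbf l$ for all $0\ne\mathbf l\le\mathbf k$. *Example:* for $R=\frac{zw}{z-w}$ we have $\deg_{\{z\}}R=0$, $\mathrm{in}_{\{z\}}R=w$, $\deg_{\{z,w\}}R=1$.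

Taking a leading term in $S$ must not spoil the bounds for other sets. For nested sets it does not:

**Lemma 5.2.** Let $R\in\mathcal A_{\mathbf k}$. If $S'\subset S$ or $S'\supset S$, then $\deg_{S'}(\mathrm{in}_SR)\le\deg_{S'}R$.

*Proof.* Let $R=p/D$. The monomials of $\mathrm{in}_Sp$ are monomials of $p$, so $\deg_{S'}(\mathrm{in}_Sp)\le\deg_{S'}p$. It remains to see $\deg_{S'}(\mathrm{in}_S(z-w))=\deg_{S'}(z-w)$ for each factor of $D$. If $S$ contains both or none of $z,w$, then $\mathrm{in}_S(z-w)=z-w$. Otherwise, exchanging roles if necessary, $z\in S$, $w\notin S$ and $\mathrm{in}_S(z-w)=z$ up to sign. If $S'\subset S$, then $w\notin S'$ and both sides are $1$ or $0$ according to whether $z\in S'$. If $S'\supset S$, then $z\in S'$ and both sides are $1$. $\square$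

**Coproducts.** For $\mathbf k=\boldsymbol\alpha+\boldsymbol\gamma+\boldsymbol\beta$ split the variables into blocks $u,z,v$ of weights $\boldsymbol\alpha,\boldsymbol\gamma,\boldsymbol\beta$ and put
$$\Delta_{\boldsymbol\alpha,\boldsymbol\gamma,\boldsymbol\beta}(R)=\frac{R(u,z,v)}{\prod\zeta(u/z)\prod\zeta(u/v)\prod\zeta(z/v)}.$$
$\Delta^\gg$ denotes its expansion for $|u|\gg|z|\gg|v|$, and $\Delta^\ll$ that for $|u|\ll|z|\ll|v|$: each binomial in a denominator joining variables of different blocks is expanded as a monomial times a power series in the small ratio. Similarly for two blocks (or more).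

**Lemma 5.3.** Each component of $\Delta^\gg(R)$ and of $\Delta^\ll(R)$ of fixed degrees in the blocks lies in $\mathcal A_{\boldsymbol\alpha}\otimes\mathcal A_{\boldsymbol\gamma}\otimes\mathcal A_{\boldsymbol\beta}$. Moreover $\Delta^\gg_{\boldsymbol\alpha,\boldsymbol\gamma,\boldsymbol\beta}=(1\otimes\Delta^\gg_{\boldsymbol\gamma,\boldsymbol\beta})\Delta^\gg_{\boldsymbol\alpha,\boldsymbol\gamma+\boldsymbol\beta}=(\Delta^\gg_{\boldsymbol\alpha,\boldsymbol\gamma}\otimes1)\Delta^\gg_{\boldsymbol\alpha+\boldsymbol\gamma,\boldsymbol\beta}$.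

*Proof.* Let $R$ be a word, and sort the terms of (5.1) by the sets $A,C,B$ of positions sent to the blocks $u,z,v$. After the division, a pair $p<p'$ in different blocks contributes $1$ if the block of $p$ comes first: then the factor $\zeta$ of the word is the one we divide by. If the block of $p'$ comes first, it contributes $\zeta(z_p/z_{p'})/\zeta(z_{p'}/z_p)=\rho(z_{p'},z_p)$, which is a power series in either ratio. Thus
$$\Delta(\text{word})=\sum_{(A,C,B)}\ \prod_{\substack{p<p'\\ \mathrm{block}(p)>\mathrm{block}(p')}}\rho(z_{p'},z_p)\cdot Y_A\otimes Y_C\otimes Y_B,\tag{5.2}$$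
where $Y_A,Y_C,Y_B$ are the words formed by the positions in $A,C,B$, and multiplication by $z_p$ means raising the exponent at position $p$ by $1$. For $\Delta^\gg$ the product of the $\rho$'s is a power series in the ratios $z/u,v/u,v/z$. A monomial with $a$, $b$, $c$ factors of these three kinds changes the degree in $u$ by $-(a+b)$ and that in $v$ by $b+c$. So fixing the degrees in the blocks leaves finitely many monomials, and each only shifts exponents. The same holds for $\Delta^\ll$. This proves the first claim. For the second: to assign positions to three blocks is the same as to assign them to two blocks and then split one of these; the factors $\rho$ and their regions of expansion agree. $\square$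

*Example.* In $\mathfrak{sl}_3$, for $E=\frac{zw}{z-w}$: $\Delta^\gg_{\mathbf e_1,\mathbf e_2}(E)=\frac{zw}{z-qw}=\sum_{\nu\ge0}q^\nu z^{-\nu}\otimes w^{\nu+1}$.

## 6. Factorization of $\mathcal A$ by slopes

Let $\mathcal A_{\le\mathbf m}$ (resp. $\mathcal A_{<\mathbf m}$) be the direct sum over $\mathbf k$ of the spaces of $R\in\mathcal A_{\mathbf k}$ with $\deg_{\mathbf l}R\le\mathbf m\cdot\mathbf l$ (resp. $<$) for all $0\ne\mathbf l\le\mathbf k$. Both contain $\mathcal A_0=\mathbb C$ and are graded by degree. Each $\mathcal A_{\le\mathbf m,\mathbf k,d}$ is finite-dimensional: for $R=p/D$ the degree of $p$ in each variable is bounded above and its total degree is fixed. Also $\mathcal A_{\le\mathbf m,\mathbf k,d}=0$ if $\mathbf k\ne0$ and $d>\mathbf m\cdot\mathbf k$ (take $\mathbf l=\mathbf k$).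

**Definition.** For $R\in\mathcal A_{\le\mathbf m,\mathbf k}$ and $\mathbf l\le\mathbf k$, $L_{\mathbf l}(R)$ is the coefficient of $\xi^{\mathbf m\cdot\mathbf l}$ in $R(\xi z_{\le\mathbf l},z_{>\mathbf l})$ as $\xi\to\infty$ (zero if $\mathbf m\cdot\mathbf l\notin\mathbb Z$).

Thus $L_0(R)=1\otimes R$, and $L_{\mathbf k}(R)=R\otimes1$ if $R\in\mathcal B_{\mathbf m,\mathbf k}$. Since $1/\zeta(u/v)=1+O(v/u)$, no first degree larger than $\mathbf m\cdot\mathbf l$ occurs in $\Delta^\gg_{\mathbf l,\mathbf k-\mathbf l}(R)$, and $L_{\mathbf l}(R)$ is its component of first degree $\mathbf m\cdot\mathbf l$. So $L_{\mathbf l}(R)\in\mathcal A_{\mathbf l}\otimes\mathcal A_{\mathbf k-\mathbf l}$ by Lemma 5.3.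

*Example.* For $\mathfrak{sl}_3$, $\mathbf m=0$ and $R=e_{1,0}e_{2,0}=\frac{z-qw}{z-w}$: $L_{\mathbf e_1}(R)=e_{1,0}\otimes e_{2,0}$ (let $z\to\infty$) and $L_{\mathbf e_2}(R)=q\,e_{2,0}\otimes e_{1,0}$ (let $w\to\infty$).

**Lemma 6.1.** Let $R\in\mathcal A_{\le\mathbf m,\mathbf k}$. Then $L_{\mathbf l}(R)\in\mathcal B_{\mathbf m,\mathbf l}\otimes\mathcal A_{\le\mathbf m,\mathbf k-\mathbf l}$. If $\deg_{\mathbf l'}R<\mathbf m\cdot\mathbf l'$ for all $\mathbf l\lneq\mathbf l'\le\mathbf k$, then $L_{\mathbf l}(R)\in\mathcal B_{\mathbf m,\mathbf l}\otimes\mathcal A_{<\mathbf m,\mathbf k-\mathbf l}$. If $R\in\mathcal B_{\mathbf m,\mathbf k}$, then $L_{\mathbf l}(R)\in\mathcal B_{\mathbf m,\mathbf l}\otimes\mathcal B_{\mathbf m,\mathbf k-\mathbf l}$.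

*Proof.* We may assume $L_{\mathbf l}(R)\ne0$. Then $L_{\mathbf l}(R)=\mathrm{in}_SR$ with $S$ the first block. Write $L_{\mathbf l}(R)=\sum b_i\otimes r_i$ with linearly independent $b_i\in\mathcal A_{\mathbf l}$ of degree $\mathbf m\cdot\mathbf l$ and linearly independent $r_i\in\mathcal A_{\mathbf k-\mathbf l}$.

Let $\emptyset\ne S'\subset S$ have weight $\mathbf l'$. The $r_i$ do not involve the first block and are independent, so leading terms cannot cancel: $\max_i\deg_{S'}b_i=\deg_{S'}(\mathrm{in}_SR)\le\deg_{\mathbf l'}R\le\mathbf m\cdot\mathbf l'$ by Lemma 5.2. Hence $b_i\in\mathcal B_{\mathbf m,\mathbf l}$.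

Let $S'=S\sqcup S''$ with $\emptyset\ne S''$ in the second block, of weight $\mathbf l''$. Since the $b_i$ are independent and homogeneous of degree $\mathbf m\cdot\mathbf l$, $\mathbf m\cdot\mathbf l+\max_i\deg_{S''}r_i=\deg_{S'}(\mathrm{in}_SR)\le\deg_{\mathbf l+\mathbf l''}R$. This is $\le\mathbf m\cdot(\mathbf l+\mathbf l'')$, and $<$ under the extra hypothesis. If $R\in\mathcal B_{\mathbf m}^+$, the $r_i$ have degree $\mathbf m\cdot(\mathbf k-\mathbf l)$. $\square$

**Lemma 6.2.** $\mathcal A_{\le\mathbf m}$ is a subalgebra, hence so is $\mathcal B^+_{\mathbf m}$, and $L_{\mathbf l}(R*R')=\sum_{\mathbf l_1+\mathbf l_2=\mathbf l}L_{\mathbf l_1}(R)L_{\mathbf l_2}(R')$ for the product $(a\otimes b)(c\otimes d)=q^{-\langle\mathrm{wt}\,b,\mathrm{wt}\,c\rangle}(a*c)\otimes(b*d)$.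

*Proof.* $R*R'$ is a sum over distributions of the variables. Scale the first $\mathbf l$ variables by $\xi$, and sort the terms by the weights $\mathbf l_1,\mathbf l_2$ of the scaled variables given to $R,R'$. A distribution with given $\mathbf l_1,\mathbf l_2$ is a pair consisting of a distribution of the scaled variables and one of the unscaled ones. As $\xi\to\infty$, $R$ and $R'$ contribute at most $\xi^{\mathbf m\cdot\mathbf l_1}$ and $\xi^{\mathbf m\cdot\mathbf l_2}$, with coefficients $L_{\mathbf l_1}(R)$, $L_{\mathbf l_2}(R')$. The $\zeta$'s between two scaled or between two unscaled variables are unchanged and produce $a*c$ and $b*d$. A scaled $x$ in $R$ and an unscaled $y$ in $R'$ give $\zeta(\infty)=1$. An unscaled $x$ in $R$ of color $i$ and a scaled $y$ in $R'$ of color $j$ give $\zeta_{ij}(0)=q^{-d_ic_{ij}}$; together these give $q^{-\langle\mathrm{wt}\,b,\mathrm{wt}\,c\rangle}$. $\square$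

**Proposition 6.3.** Multiplication $\mathcal B_{\mathbf m}^+\otimes\mathcal A_{<\mathbf m}\to\mathcal A_{\le\mathbf m}$ is a linear isomorphism.

*Proof.* **Step 1: leading terms of a product.** Let $b\in\mathcal B_{\mathbf m,\mathbf l}$, $r\in\mathcal A_{<\mathbf m}$. As $L_{\mathbf l_2}(r)=0$ for $\mathbf l_2\ne0$, Lemma 6.2 gives $L_{\mathbf l'}(b*r)=L_{\mathbf l'}(b)(1\otimes r)$. This vanishes unless $\mathbf l'\le\mathbf l$, and $L_{\mathbf l}(b*r)=b\otimes r$.

**Step 2: injectivity.** Let $\tau=\sum\tau_{\mathbf l}\ne0$ with $\tau_{\mathbf l}\in\mathcal B_{\mathbf m,\mathbf l}\otimes\mathcal A_{<\mathbf m,\mathbf k-\mathbf l}$. Choose $\mathbf l$ with $\tau_{\mathbf l}\ne0$ and $|\mathbf l|$ maximal. By Step 1, a summand $\tau_{\mathbf l''}$ contributes to $L_{\mathbf l}$ of the image only if $\mathbf l\le\mathbf l''$, that is, only if $\mathbf l''=\mathbf l$. So $L_{\mathbf l}$ of the image is $\tau_{\mathbf l}\ne0$.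

**Step 3: surjectivity.** Let $R\in\mathcal A_{\le\mathbf m,\mathbf k}$, and let $h$ be the maximum of $|\mathbf l|$ over $\mathbf l\ne0$ with $L_{\mathbf l}(R)\ne0$. If there is none, $R\in\mathcal A_{<\mathbf m}$. If $|\mathbf l|=h$ and $\mathbf l\lneq\mathbf l'\le\mathbf k$, then $L_{\mathbf l'}(R)=0$, i.e. $\deg_{\mathbf l'}R<\mathbf m\cdot\mathbf l'$. So $L_{\mathbf l}(R)\in\mathcal B_{\mathbf m,\mathbf l}\otimes\mathcal A_{<\mathbf m}$ by Lemma 6.1. Subtract from $R$ the image under multiplication of $\sum_{|\mathbf l|=h}L_{\mathbf l}(R)$. By Step 1 the result has $L_{\mathbf l'}=0$ for all $|\mathbf l'|\ge h$. Induct on $h$. $\square$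

**Definition.** A *path* is a piecewise linear continuous map $t\mapsto\mathbf m(t)$, $t\in\mathbb R$, with every coordinate strictly increasing from $-\infty$ to $\infty$.

**Corollary 6.4.** For every path, multiplication $b_1*b_2*\cdots*b_N$ with $b_i\in\mathcal B^+_{\mathbf m(s_i)}$, $s_1>s_2>\dots>s_N$, gives isomorphisms $\mathcal A_{\le\mathbf m(t)}\cong\bigotimes^{\to}_{s\le t}\mathcal B_{\mathbf m(s)}^+$ and $\mathcal A\cong\bigotimes^\to_{s\in\mathbb R}\mathcal B^+_{\mathbf m(s)}$.

*Proof.* Fix $\mathbf k\neq 0$. Let $T$ be the set of $t$ with $\mathbf m(t)\cdot\mathbf l\in\mathbb Z$ for some $0\ne\mathbf l\le\mathbf k$. It is discrete, since each $t\mapsto\mathbf m(t)\cdot\mathbf l$ is an increasing bijection $\mathbb R\to\mathbb R$. Let $t'<t$ with $(t',t)\cap T=\emptyset$. An integer $<\mathbf m(t)\cdot\mathbf l$ is then $\le\mathbf m(t')\cdot\mathbf l$. As all $\deg_{\mathbf l}R$ are integers, $\mathcal A_{<\mathbf m(t),\mathbf k'}=\mathcal A_{\le\mathbf m(t'),\mathbf k'}$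 for all $\mathbf k'\le\mathbf k$. Also $\mathcal B_{\mathbf m(s),\mathbf k'}=0$ for $s\notin T$, $0\ne\mathbf k'\le\mathbf k$. Apply Proposition 6.3 at $t$, then at the next smaller element of $T$, and so on, in a fixed weight and degree $(\mathbf k,d)$. We must see that this stops. Suppose factors of total weight $\mathbf k-\mathbf k'$, $\mathbf k'\ne0$, have been split off and a remainder in $\mathcal A_{\le\mathbf m(s'),\mathbf k'}$ is left. The factors have total degree at most $\mathbf m(t)\cdot(\mathbf k-\mathbf k')$, so the remainder has degree at least $d-\mathbf m(t)\cdot(\mathbf k-\mathbf k')$. If it is nonzero, its degree is at most $\mathbf m(s')\cdot\mathbf k'$. So it vanishes for $s'\ll0$. This proves the first statement. The second follows from $\mathcal A=\bigcup_t\mathcal A_{\le\mathbf m(t)}$. $\square$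

*Example.* For $\mathfrak{sl}_2$ and $\mathbf m(t)=t$, Proposition 1.1 and Corollary 6.4 say that the monomials $e_{d_1}e_{d_2}\cdots e_{d_k}$ with $d_1\ge d_2\ge\dots\ge d_k$ form a basis of $U^+$.

## 7. A symmetric form and primitive elements

For $R\in\mathcal A_{\mathbf k}$ and a word $Y'=e_{j_1,c_1}\cdots e_{j_N,c_N}$ of weight $\mathbf k$ let $z_s$ have color $j_s$ and put (CT means constant term)
$$(R\mid Y')=\mathrm{CT}_{|z_1|\gg\dots\gg|z_N|}\ \frac{R(z_1,\dots,z_N)\prod_sz_s^{-c_s}}{\prod_{s<s'}\zeta(z_s/z_{s'})},\qquad(R\mid Y')^\sim=\text{the same with }|z_1|\ll\dots\ll|z_N|.$$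
For different weights the value is $0$. For example $(e_{i,0}\mid e_{j,0})=\delta_{ij}$.

**Lemma 7.1.** Both are well-defined symmetric bilinear forms on $\mathcal A$, for which different $(\mathbf k,d)$ are orthogonal. The form $(\,\mid\,)$ is nondegenerate, and $(R\mid X*Y)=(\Delta^\gg_{\mathbf l,\mathbf k-\mathbf l}(R)\mid X\otimes Y)$ for $X\in\mathcal A_{\mathbf l}$, $Y\in\mathcal A_{\mathbf k-\mathbf l}$.

*Proof.* **Step 1: symmetry on words, which will give well-definedness.** Let $R=Y$ be a word with exponents $d_p$. By (5.1), a pair $s<s'$ contributes $1$ if $\sigma^{-1}(s)<\sigma^{-1}(s')$ and $\zeta(z_{s'}/z_s)/\zeta(z_s/z_{s'})=\rho(z_s,z_{s'})$ otherwise. So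
$$(Y\mid Y')=\sum_\sigma\mathrm{CT}\ \prod_pz_{\sigma(p)}^{d_p}\prod_sz_s^{-c_s}\prod_{s<s',\ \sigma^{-1}(s)>\sigma^{-1}(s')}\rho(z_s,z_{s'})\qquad(|z_s|\gg|z_{s'}|).$$
In $(Y'\mid Y)$ use variables $y_p$, and in the term of $\sigma^{-1}$ substitute $y_p=1/z_{\sigma(p)}$. The monomials agree. An inversion $p<p'$ with $s'=\sigma(p)>s=\sigma(p')$ contributes $\rho(y_p,y_{p'})=\rho(1/z_{s'},1/z_s)=\rho(z_s,z_{s'})$ by (2.1), expanded for $|y_p|\gg|y_{p'}|$, that is, for $|z_s|\gg|z_{s'}|$. Inverting all variables does not change a constant term. So $(Y\mid Y')=(Y'\mid Y)$. With all inequalities reversed, the same holds for $\sim$.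

**Step 2: well-definedness.** By definition the value depends on the first word only through the function it represents. By Step 1 the same is true for the second word.

**Step 3: the other claims.** If $(R\mid\cdot)=0$, all coefficients of the expansion of a rational function vanish, so $R=0$. If $X,Y$ are words, the last formula is the definition: first expand between the two blocks, then inside the blocks. Only the component of $\Delta^\gg(R)$ whose first degree is the degree of $X$ contributes. The orthogonality is clear from homogeneity. $\square$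

**Proposition 7.2.** For $R\in\mathcal B_{\mathbf m,\mathbf k}$, $X\in\mathcal B_{\mathbf m,\mathbf l}$, $Y\in\mathcal B_{\mathbf m,\mathbf k-\mathbf l}$ we have $(R\mid X*Y)=(L_{\mathbf l}(R)\mid X\otimes Y)$. The form $(\,\mid\,)$ is nondegenerate on each finite-dimensional space $\mathcal B_{\mathbf m,\mathbf k}$.

*Proof.* The first claim holds because only the component of $\Delta^\gg_{\mathbf l,\mathbf k-\mathbf l}(R)$ of first degree $\mathbf m\cdot\mathbf l$, which is $L_{\mathbf l}(R)$, contributes.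

For the second, let $R\in\mathcal B_{\mathbf m,\mathbf k}$, $\mathbf k\ne0$, be orthogonal to $\mathcal B_{\mathbf m,\mathbf k}$. We show that $R$ is orthogonal to all of $\mathcal A$; then $R=0$ by Lemma 7.1. Take a path with $\mathbf m(t)=\mathbf m$, for instance the line in direction $(1,\dots,1)$. By Corollary 6.4 it suffices to consider $X=b_1*\cdots*b_N$ with $0\ne b_i\in\mathcal B_{\mathbf m(s_i),\mathbf l_i}$, $\mathbf l_i\ne0$, $s_1>\dots>s_N$. Suppose $(R\mid X)\ne0$. The first degrees in $\Delta^\gg_{\mathbf l_1,\mathbf k-\mathbf l_1}(R)$ are $\le\mathbf m\cdot\mathbf l_1$, so $\mathbf m(s_1)\cdot\mathbf l_1\le\mathbf m(t)\cdot\mathbf l_1$. Hence $s_1\le t$, and all $s_i\le t$. The degrees of $X$ and $R$ agree: $\sum\mathbf m(s_i)\cdot\mathbf l_i=\sum\mathbf m(t)\cdot\mathbf l_i$. So all $s_i=t$, which means $N=1$ and $X\in\mathcal B_{\mathbf m,\mathbf k}$, where $(R\mid X)=0$ by assumption. This is a contradiction. $\square$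

**Definition.** $P\in\mathcal B_{\mathbf m,\mathbf k}$, $\mathbf k\ne0$, is *primitive* if $L_{\mathbf l}(P)=0$ for all $\mathbf l\ne0,\mathbf k$.

Since $L_{\mathbf l}(P)\in\mathcal B_{\mathbf m,\mathbf l}\otimes\mathcal B_{\mathbf m,\mathbf k-\mathbf l}$, Proposition 7.2 shows
$$P\text{ is primitive}\iff P\perp\sum_{0\ne\mathbf l\lneq\mathbf k}\mathcal B_{\mathbf m,\mathbf l}*\mathcal B_{\mathbf m,\mathbf k-\mathbf l}.\tag{7.1}$$

*Example.* $E=\frac{zw}{z-w}$ is primitive for $\mathbf m=(\frac12,\frac12)$, since $\mathbf m\cdot\mathbf e_i\notin\mathbb Z$. To compute $(E\mid E)$ use (3.1). First, $(E\mid e_{1,0}e_{2,1})=\mathrm{CT}_{|z|\gg|w|}\frac{zw}{z-w}w^{-1}\frac{z-w}{z-qw}=\mathrm{CT}_{|z|\gg|w|}\frac z{z-qw}=1$. Second, $(E\mid e_{2,1}e_{1,0})=\mathrm{CT}_{|w|\gg|z|}\frac{-z}{w-qz}=0$. So $(E\mid E)=(1-q^2)^{-1}$, exactly the constant in the commutator of Section 3 apart from $\kappa^2$.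

## 8. Commutators with primitive elements

We now commute $X\in U^+$ past $f_{j_1}(w_1)\cdots f_{j_N}(w_N)$ exactly, in terms of $\Delta^\gg(X)$, and then see which terms survive the slope conditions.

**Lemma 8.1.** For $X\in\mathcal A_{\mathbf k}$,
$$Xf_i(w)=f_i(w)X+\kappa_i\big(\varphi_i^+(w)\,\partial_i^LX(w)-\partial_i^RX(w)\,\varphi_i^-(w)\big),$$
where $\partial_i^LX(w)=\Delta^\gg_{\mathbf e_i,\mathbf k-\mathbf e_i}(X)$ with first variable $w$, and $\partial_i^RX(w)=\Delta^\gg_{\mathbf k-\mathbf e_i,\mathbf e_i}(X)$ with last variable $w$ (both zero if $k_i=0$).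

*Proof.* Let $X$ be a word. By (2.3), $[e_{i,d},f_i(w)]=\kappa_iw^d(\varphi_i^+(w)-\varphi_i^-(w))$, so
$$[X,f_i(w)]=\sum_{p:i_p=i}\kappa_iw^{d_p}\,e_{i_1,d_1}\cdots e_{i_{p-1},d_{p-1}}\big(\varphi_i^+(w)-\varphi_i^-(w)\big)e_{i_{p+1},d_{p+1}}\cdots.$$
By (2.2), $e_j(z)\varphi_i^+(w)=\rho(w,z)\varphi_i^+(w)e_j(z)$ for $|w|\gg|z|$, and $\varphi_i^-(w)e_j(z)=\rho(z,w)e_j(z)\varphi_i^-(w)$ for $|w|\ll|z|$. Multiplying $e_j(z)$ by $z$ replaces $e_{j,d}$ by $e_{j,d+1}$. Move $\varphi^+$ to the far left and $\varphi^-$ to the far right. Position $p$ becomes the first block, resp. the last block, and the factors are those of (5.2): $\rho(w,z_{p'})$ for $p'<p$, resp. $\rho(z_{p'},w)$ for $p'>p$. $\square$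

**Lemma 8.2.** For $X\in\mathcal A_{\mathbf k}$ and colors $j_1,\dots,j_N$,
$$Xf_{j_1}(w_1)\cdots f_{j_N}(w_N)=\sum_{A\sqcup C\sqcup B=\{1,\dots,N\}}(-1)^{|B|}\kappa_{A\cup B}\;H\;\varphi_A^+\,f_C\,X_{A,B}\,\varphi_B^-.$$
Here $\varphi_A^+=\prod_{a\in A}\varphi_{j_a}^+(w_a)$, $\varphi_B^-=\prod_{b\in B}\varphi^-_{j_b}(w_b)$, $f_C=\prod^\to_{c\in C}f_{j_c}(w_c)$, $\kappa_{A\cup B}=\prod_{p\in A\cup B}\kappa_{j_p}$. $H$ is the product of $\rho(w_p,w_{p'})$ over $p<p'$ with $(p,p')\in(C\times A)\cup(B\times A)\cup(B\times C)$, expanded for $|w_A|\gg|w_C|\gg|w_B|$. With $\boldsymbol\alpha,\boldsymbol\beta$ the weights of $A,B$,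
$$X_{A,B}=\frac{\Delta^\gg_{\boldsymbol\alpha,\mathbf k-\boldsymbol\alpha-\boldsymbol\beta,\boldsymbol\beta}(X)(w_A;z;w_B)}{\prod_{a<a'\in A}\zeta(w_a/w_{a'})\prod_{b<b'\in B}\zeta(w_b/w_{b'})},$$
expanded with $|w_a|\gg|w_{a'}|$ for $a<a'$ in $A$ and $|w_b|\ll|w_{b'}|$ for $b<b'$ in $B$ (zero if $\boldsymbol\alpha+\boldsymbol\beta\not\le\mathbf k$). The middle variables $z$ stay: $X_{A,B}$ is a series in $w_A,w_B$ with coefficients in $\mathcal A$.

*Proof.* **Step 1: each coefficient on the right is a finite sum.** Take $X$ homogeneous. The total degrees in $w_A$ of $\varphi_A^+$ and of $H$ are $\le0$, and that of $X_{A,B}$ is bounded above. Dually, the degrees in $w_B$ of $\varphi_B^-$ and $H$ are $\ge0$, and that of $X_{A,B}$ is bounded below. So for a given monomial in $w$ only finitely many triples of total $w_A$-degrees, and of total $w_B$-degrees, of ($\varphi$'s, $H$, $X_{A,B}$) are possible. For fixed total degrees, $\varphi_A^+$, $\varphi_B^-$ and $H$ (a power series in $w_C/w_A,w_B/w_A,w_B/w_C$)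 have finitely many monomials. Once these are chosen, the monomials in $X_{A,B}$ and $f_C$ are determined.

**Step 2: induction on $N$.** For $N=0$ both sides are $X$. Multiply the formula for $N$ on the right by $f_j(w)$, $j=j_{N+1}$, $w=w_{N+1}$. By (2.2),
$$\varphi^-_{j_b}(w_b)f_j(w)=\rho(w_b,w)f_j(w)\varphi^-_{j_b}(w_b)\ (|w_b|\ll|w|),\quad f_{j_c}(w_c)\varphi_j^+(w)=\rho(w_c,w)\varphi_j^+(w)f_{j_c}(w_c)\ (|w|\gg|w_c|).$$
Moving $\varphi_B^-$ to the right of $f_j(w)$ produces $\prod_{b\in B}\rho(w_b,w)$. Then apply Lemma 8.1 to the coefficients of $X_{A,B}$, multiplied by $f_j(w)$. At each of these moves a given coefficient is rewritten as a finite sum, so the terms may be regrouped. There are three kinds of terms.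

The term $f_j(w)X_{A,B}$ gives the summand with $N+1\in C$. The factors $\rho(w_b,w)$ are the new factors of $H$ for $B\times C$.

The term $\kappa_j\varphi_j^+(w)\partial_j^L$ gives the summand with $N+1\in A$. Moving $\varphi_j^+(w)$ left past $f_C$ produces $\prod_c\rho(w_c,w)$, the new $C\times A$ factors, and $\prod_b\rho(w_b,w)$ are the new $B\times A$ factors. By coassociativity, $\partial_j^L$ of the middle tensor factor of $\Delta^\gg_{\boldsymbol\alpha,\dots,\boldsymbol\beta}(X)$ is $\Delta^\gg_{\boldsymbol\alpha+\mathbf e_j,\dots,\boldsymbol\beta}(X)$ with first block $(w_A,w)$, divided by $\prod_{a\in A}\zeta(w_a/w)$ expanded for $|w_a|\gg|w|$. This is the division required in $X_{A\cup\{N+1\},B}$.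

The term $-\kappa_j\partial_j^R\varphi_j^-(w)$ gives the summand with $N+1\in B$. Now $\partial^R_j$ of the middle factor is $\Delta^\gg_{\boldsymbol\alpha,\dots,\boldsymbol\beta+\mathbf e_j}(X)$ with last block $(w,w_B)$, divided by $\prod_{b\in B}\zeta(w/w_b)$ expanded for $|w|\gg|w_b|$. Together with $\rho(w_b,w)=\zeta(w/w_b)/\zeta(w_b/w)$, expanded in the same region, this is division by $\prod_b\zeta(w_b/w)$ for $|w_b|\ll|w|$, as required in $X_{A,B\cup\{N+1\}}$. $H$ acquires no new factor. $\square$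

**Proposition 8.3.** Let $P\in\mathcal B_{\mathbf m,\mathbf k}$ be primitive and $Q\in\mathcal B_{\mathbf m,\mathbf l}$, $\mathbf l\ne0$.

(i) If $\mathbf l=\mathbf k$, then $[P,\omega(Q)]=\kappa_{\mathbf k}\,(P\mid Q)\,(K_{\mathbf k}-K_{\mathbf k}^{-1})$.

(ii) If $\mathbf l\ne\mathbf k$ and either $\mathbf l\not\ge\mathbf k$ or $Q$ is primitive, then $[P,\omega(Q)]=0$.

*Proof.* The slope of $P$ will bound certain degrees from one side, and the slope of $Q$ will bound the same degrees from the other side. Only terms where all bounds are equalities remain.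

**Step 1: insert Lemma 8.2.** Write $Q=\sum_\nu\gamma_\nu Y_\nu$ with words of weight $\mathbf l$ and degree $\mathbf m\cdot\mathbf l$. For $Y=e_{j_1,c_1}\cdots e_{j_N,c_N}$ we have $\omega(Y)=f_{j_1,-c_1}\cdots f_{j_N,-c_N}=\mathrm{CT}\prod_pw_p^{-c_p}f_{j_1}(w_1)\cdots f_{j_N}(w_N)$. Use Lemma 8.2 with $X=P$ and collect the terms with $(A,C,B)$ of weights $(\boldsymbol\alpha,\boldsymbol\gamma,\boldsymbol\beta)$, $\boldsymbol\alpha+\boldsymbol\gamma+\boldsymbol\beta=\mathbf l$. Expand $H=\sum_\eta H_\eta w^\eta$, write $\Delta^\gg_{\boldsymbol\alpha,\mathbf k-\boldsymbol\alpha-\boldsymbol\beta,\boldsymbol\beta}(P)=\sum P'\otimes P''\otimes P'''$ with homogeneous factors, and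
$$\varphi_A^+=\sum_\tau h_\tau s_\tau(w_A),\qquad\varphi_B^-=\sum_{\tau'}h'_{\tau'}s'_{\tau'}(w_B),$$
with Cartan elements $h,h'$ and color-symmetric Laurent polynomials $s_\tau$ of degree $-r_\tau\le0$, $s'_{\tau'}$ of degree $r'_{\tau'}\ge0$. The terms with $r_\tau=0$ and $r'_{\tau'}=0$ are $K_{\boldsymbol\alpha}\cdot1$ and $K_{\boldsymbol\beta}^{-1}\cdot1$. Taking constant terms in $w_A$ and $w_B$ gives exactly the two forms of Section 7. So the term $(\nu,A,C,B,\eta)$ contributes $(-1)^{|\boldsymbol\beta|}\kappa_{\boldsymbol\alpha+\boldsymbol\beta}\gamma_\nu H_\eta\,\Xi(Y_A\otimes Y_C\otimes Y_B)$, where $Y_A,Y_C,Y_B$ are the words formed by the positions in $A,C,B$ with exponents $c_p-\eta_p$, and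
$$\Xi(Y_A\otimes Y_C\otimes Y_B)=\sum(P's_\tau\mid Y_A)\,(P'''s'_{\tau'}\mid Y_B)^\sim\;h_\tau\,\omega(Y_C)\,P''\,h'_{\tau'}.$$
By Lemma 5.1(ii), $P's_\tau,P'''s'_{\tau'}\in\mathcal A$. So by Lemma 7.1 $\Xi$ depends only on $Y_A,Y_C,Y_B$ as elements of $\mathcal A$: it is a linear map on $\mathcal A_{\boldsymbol\alpha}\otimes\mathcal A_{\boldsymbol\gamma}\otimes\mathcal A_{\boldsymbol\beta}$, provided that the sum is finite.

**Step 2: bounds from the slope of $P$.** Let $Y_A,Y_C,Y_B$ have degrees $n_A,n_C,n_B$. A nonzero summand of $\Xi$ has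
$$n_A=\deg P'-r_\tau,\qquad n_B=\deg P'''+r'_{\tau'}.\tag{8.1}$$
Scale the first block, resp. the first two blocks, to $\infty$; the $\zeta$'s have nonzero finite limits. This gives
$$\deg P'\le\deg_{\boldsymbol\alpha}P\le\mathbf m\cdot\boldsymbol\alpha,\qquad\deg P'''\ge\mathbf m\cdot\mathbf k-\deg_{\mathbf k-\boldsymbol\beta}P\ge\mathbf m\cdot\boldsymbol\beta.\tag{8.2}$$
So $r_\tau,r'_{\tau'}$ and the degrees of $P',P'''$ take finitely many values, the sum is finite, and $\Xi\ne0$ requires $n_A\le\mathbf m\cdot\boldsymbol\alpha$, $n_B\ge\mathbf m\cdot\boldsymbol\beta$.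

**Step 3: reassemble the words into $\Delta^\ll(Q)$.** Put $x_p=1/w_p$. The factors of $H$ belong to the pairs $p<p'$ with $p$ in a later block than $p'$, in the block order $A,C,B$. By (2.1), $\rho(w_p,w_{p'})=\rho(x_{p'},x_p)$, as in (5.2). The region $|w_A|\gg|w_C|\gg|w_B|$ is $|x_A|\ll|x_C|\ll|x_B|$, and $w^\eta=x^{-\eta}$ changes the exponents $c_p$ to $c_p-\eta_p$. So by (5.2) the sum of $\gamma_\nu H_\eta\,Y_A\otimes Y_C\otimes Y_B$ over all $(\nu,A,C,B,\eta)$ with given degrees $(n_A,n_C,n_B)$ is the component of $\Delta^\ll_{\boldsymbol\alpha,\boldsymbol\gamma,\boldsymbol\beta}(Q)$ of these degrees. Only finitely many terms have $\Xi\ne0$. Indeed, for fixed $(\nu,A,C,B)$ the degree $n_A$ is bounded below and $n_B$ is bounded above, because $H$ has $w_A$-degrees $\le0$ and $w_B$-degrees $\ge0$. By Step 2 they are also bounded on the other sides, and each triple of degrees involves finitely many $\eta$. So the regrouping is legitimate.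

**Step 4: bounds from the slope of $Q$.** In $\Delta^\ll(Q)$ the first block is small compared with the rest, so the degree in the rest is at most $\deg_{\mathbf l-\boldsymbol\alpha}Q$. The last block is large, so its degree is at most $\deg_{\boldsymbol\beta}Q$. Hence
$$n_A\ge\mathbf m\cdot\mathbf l-\deg_{\mathbf l-\boldsymbol\alpha}Q\ge\mathbf m\cdot\boldsymbol\alpha,\qquad n_B\le\deg_{\boldsymbol\beta}Q\le\mathbf m\cdot\boldsymbol\beta.$$
Compared with (8.1) and (8.2), only $n_A=\deg P'=\mathbf m\cdot\boldsymbol\alpha$, $n_B=\deg P'''=\mathbf m\cdot\boldsymbol\beta$, $r_\tau=r'_{\tau'}=0$ survive. In particular the $\varphi_{i,\pm r}$ with $r>0$ are gone.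

**Step 5: use that $P$ is primitive.** By coassociativity the surviving component of $\Delta^\gg(P)$ is $(1\otimes L_{\mathbf k-\boldsymbol\alpha-\boldsymbol\beta})L_{\boldsymbol\alpha}(P)$. It vanishes unless $\boldsymbol\alpha\in\{0,\mathbf k\}$. If $\boldsymbol\alpha=\mathbf k$, then $\boldsymbol\beta=0$. If $\boldsymbol\alpha=0$, it is $1\otimes L_{\mathbf k-\boldsymbol\beta}(P)$, which vanishes unless $\boldsymbol\beta\in\{0,\mathbf k\}$. So $(\boldsymbol\alpha,\boldsymbol\beta)\in\{(0,0),(\mathbf k,0),(0,\mathbf k)\}$. The case $(0,0)$ contributes $\omega(Q)P$.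

**Step 6: proof of (ii).** As $\boldsymbol\alpha+\boldsymbol\beta\le\mathbf l$, the other two cases do not occur if $\mathbf l\not\ge\mathbf k$. Let $\mathbf l\gneq\mathbf k$ and $Q$ primitive. The component of $\Delta^\ll_{\mathbf k,\mathbf l-\mathbf k,0}(Q)$ with $n_A=\mathbf m\cdot\mathbf k$ has second degree $\mathbf m\cdot(\mathbf l-\mathbf k)$, so it is the leading coefficient when the second block tends to $\infty$. Up to a power of $q$ (from $\zeta(0)$) and the flip of the tensor factors it is $L_{\mathbf l-\mathbf k}(Q)=0$. Likewise the component of $\Delta^\ll_{0,\mathbf l-\mathbf k,\mathbf k}(Q)$ with $n_B=\mathbf m\cdot\mathbf k$ is, up to a power of $q$ and the flip, $L_{\mathbf k}(Q)=0$.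

**Step 7: proof of (i).** If $\mathbf l=\mathbf k$, the two cases give $[P,\omega(Q)]=\kappa_{\mathbf k}(P\mid Q)K_{\mathbf k}+c\,K_{\mathbf k}^{-1}$ with a constant $c=(-1)^{|\mathbf k|}\kappa_{\mathbf k}(P\mid Q)^\sim$. Apply the trivial representation $\varepsilon$: the left side goes to $0$ and $K_{\mathbf k}^{\pm1}$ to $1$. So $c=-\kappa_{\mathbf k}(P\mid Q)$. $\square$

## 9. The character of $\mathcal B_{\mathbf m}^+$

What is left is $\dim\mathcal B_{\mathbf m,\mathbf k}$. For $\mathbf m=0$ there is a direct argument, in which the finite-dimensional modules of $U$ decide.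

**Lemma 9.1.** $\mathcal B_{\mathbf 0}^+$ is generated by the $e_{i,0}$, and $e_{i,0}\mapsto E_i$ gives $\mathcal B_{\mathbf 0}^+\cong U_q^+(\mathfrak g)$. Hence $\sum_{\mathbf k}\dim\mathcal B_{\mathbf 0,\mathbf k}\,x^{\mathbf k}=\prod_{\boldsymbol\alpha\in\Phi^+}(1-x^{\boldsymbol\alpha})^{-1}$.

*Proof.* **Step 1: there are no primitive elements with $|\mathbf k|\ge2$.** Suppose $0\ne P\in\mathcal B_{\mathbf 0,\mathbf k}$ is primitive, $|\mathbf k|\ge2$. By Proposition 7.2 there is $Q\in\mathcal B_{\mathbf 0,\mathbf k}$ with $(P\mid Q)\ne0$. So $[P,\omega(Q)]=c(K_{\mathbf k}-K_{\mathbf k}^{-1})$ with $c\ne0$, by Proposition 8.3(i). Choose $i_0$ with $k_{i_0}>0$ and $V,v$ as in (M) for $i_0$. On $v$, $K_{\mathbf k}$ acts by $q^{d_{i_0}k_{i_0}}\ne\pm1$. So the commutator is nonzero on $V$, and $P$ acts on $V$ by a nonzero operator.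

On the other hand, $e_{i,0}\in\mathcal B_{\mathbf 0,\mathbf e_i}$ and $\mathbf e_i\not\ge\mathbf k$, so $P$ commutes with every $f_{i,0}=\omega(e_{i,0})$ by Proposition 8.3(ii). As $\sum k_i\langle\mathbf e_i,\mathbf k\rangle=\langle\mathbf k,\mathbf k\rangle>0$, some $i$ has $\langle\mathbf e_i,\mathbf k\rangle=d_ia$ with an integer $a\ge1$. Then $K_iPK_i^{-1}=q_i^aP$. View $V$ as a $U_{q_i}(\mathfrak{sl}_2)$-module via $e_{i,0},f_{i,0},K_i$. Lemma 4.1 gives $P=0$ on $V$, a contradiction.

**Step 2: generators.** By (7.1), for $|\mathbf k|\ge2$ the orthogonal complement of the decomposables in $\mathcal B_{\mathbf 0,\mathbf k}$ is $0$. By nondegeneracy $\mathcal B_{\mathbf 0}^+$ is generated by the spaces $\mathcal B_{\mathbf 0,\mathbf e_i}=\mathbb Ce_{i,0}$.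

**Step 3: relations.** Let $\pi:{}'\mathbf f\to\mathcal B_{\mathbf 0}^+$, $\theta_i\mapsto e_{i,0}$, with the base $\mathbf e_1,\dots,\mathbf e_n$. By Lemma 6.2 $\bigoplus_{\mathbf l}L_{\mathbf l}$ is multiplicative for the twisted product, and it maps $e_{i,0}$ to $e_{i,0}\otimes1+1\otimes e_{i,0}$. So $\bigoplus_{\mathbf l}L_{\mathbf l}\circ\pi=(\pi\otimes\pi)\circ r$, and by Proposition 7.2 the form $(x,y)=(\pi x\mid\pi y)$ satisfies the hypotheses of Lemma 4.2, with $c_i=1$. As $\pi$ is onto and $(\,\mid\,)$ is nondegenerate on $\mathcal B_{\mathbf 0}^+$, $\ker\pi=\mathrm{rad}$. Apply Lemma 4.2 and (Q). $\square$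

For $\mathbf a\in\mathbb Z^n$, the map $R\mapsto R\prod z_{ia}^{a_i}$ is an automorphism of $\mathcal A$ (it maps $e_{i,d}$ to $e_{i,d+a_i}$) that carries $\mathcal B_{\mathbf m}^+$ onto $\mathcal B_{\mathbf m+\mathbf a}^+$. So Lemma 9.1 settles all integral $\mathbf m$. The argument does not extend as it stands. It needs the triples $e_{i,0},f_{i,0},K_i$ inside the slope subalgebra. If $\mathbf m=(\frac12,\frac12)$ for $\mathfrak{sl}_3$, then $\mathcal B_{\mathbf m}$ contains no $e_{i,d}$ at all, and no shift by $\mathbb Z^n$ brings $\mathbf m$ to $0$. We do not know in which weights the primitive elements are, so we do not have the $\mathfrak{sl}_2$'s to which Lemma 4.1 should be applied.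

The way out is to compare different $\mathbf m$. Corollary 6.4 factors one and the same space $\mathcal A_{\le\mathbf M}$ along every path to $\mathbf M$. This makes the contribution of a weight $\mathbf k$ to the character of $\mathcal B_{\mathbf m}^+$ depend on $\mathbf m$ only through the number $d=\mathbf m\cdot\mathbf k$. So for each $(\mathbf k,d)$ separately we may move $\mathbf m$ within the hyperplane $\mathbf m\cdot\mathbf k=d$: to an integral point if there is one, and to a generic point if there is none.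

**The exponents.** Work in $\mathbb Z((y^{-1}))[[x_1,\dots,x_n]]$. A series with constant term $1$ in $x$ has at most one expression $\prod_{\mathbf k\ne0,d}(1-x^{\mathbf k}y^d)^{-p(\mathbf k,d)}$ with $p(\mathbf k,d)\in\mathbb Z$ and, for each $\mathbf k$, $p(\mathbf k,d)=0$ for $d\gg0$. Indeed, the coefficient of $x^{\mathbf k}$ is $\sum_dp(\mathbf k,d)y^d$ plus terms determined by smaller $|\mathbf k|$. Let $\chi_{\mathbf m}=\sum_{\mathbf k}\dim\mathcal B_{\mathbf m,\mathbf k}\,x^{\mathbf k}y^{\mathbf m\cdot\mathbf k}$, and define integers $p_{\mathbf m}(\mathbf k)$, for $\mathbf k\ne0$ with $\mathbf m\cdot\mathbf k\in\mathbb Z$, by $\chi_{\mathbf m}=\prod_{\mathbf k}(1-x^{\mathbf k}y^{\mathbf m\cdot\mathbf k})^{-p_{\mathbf m}(\mathbf k)}$. For example, Proposition 1.1 says for $\mathfrak{sl}_2$ that $p_m(1)=1$ if $m\in\mathbb Z$, and all other exponents vanish.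

**Lemma 9.2.** $p_{\mathbf m}(\mathbf k)$ depends only on $\mathbf k$ and $d=\mathbf m\cdot\mathbf k$. Writing it $p(\mathbf k,d)$, we have $p(\mathbf k,d+\mathbf a\cdot\mathbf k)=p(\mathbf k,d)$ for $\mathbf a\in\mathbb Z^n$.

*Proof.* Let $\mathbf m'\cdot\mathbf k=\mathbf m''\cdot\mathbf k=d$. Choose $\mathbf M$ larger than both in every coordinate, and paths through $\mathbf m'$ and $\mathbf M$, resp. $\mathbf m''$ and $\mathbf M$ (straight lines will do). By Corollary 6.4, in finite-dimensional graded pieces, $\mathrm{ch}\,\mathcal A_{\le\mathbf M}=\prod_s\chi_{\mathbf m(s)}$ over the part of either path up to $\mathbf M$. Along a path $s\mapsto\mathbf m(s)\cdot\mathbf k$ is strictly increasing, so it takes the value $d$ exactly once. Hence the exponent of $(1-x^{\mathbf k}y^d)^{-1}$ in the unique product expansion of $\mathrm{ch}\,\mathcal A_{\le\mathbf M}$ is $p_{\mathbf m'}(\mathbf k)$ by the first path and $p_{\mathbf m''}(\mathbf k)$ by the second. The last claim follows from the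 shift automorphism. $\square$

By Lemma 9.1, $p(\mathbf k,0)=1$ if $\mathbf k\in\Phi^+$, and $p(\mathbf k,0)=0$ otherwise. If $\gcd(\mathbf k)\mid d$, the shifts reduce $(\mathbf k,d)$ to $(\mathbf k,0)$. The remaining pairs, such as $\mathbf k=(2,0)$, $d=1$, are excluded as follows.

**Lemma 9.3.** If $g=\gcd(\mathbf k)$ does not divide $d$, then $p(\mathbf k,d)=0$.

*Proof.* **Step 1: a generic point.** The hyperplane $\{\mathbf m\cdot\mathbf k=d\}$ is not covered by the countably many proper affine subspaces $\{\mathbf m\cdot\mathbf k=d,\ \mathbf m\cdot\mathbf l=e\}$, $\mathbf l\in\mathbb N^n\setminus\mathbb Q\mathbf k$, $e\in\mathbb Z$. Take $\mathbf m$ on it outside all of them. If $\mathbf l\ne0$ and $\mathcal B_{\mathbf m,\mathbf l}\ne0$, then $\mathbf m\cdot\mathbf l\in\mathbb Z$. So $\mathbf l=j\mathbf k/g$ with an integer $j\ge1$ and $jd/g\in\mathbb Z$. As $d/g\notin\mathbb Z$, we have $j=\gcd(\mathbf l)>1$. We claim $\mathcal B_{\mathbf m}^+=\mathbb C$, which gives $\chi_{\mathbf m}=1$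 and the lemma.

**Step 2: a smallest weight gives an $\mathfrak{sl}_2$.** Otherwise take the smallest such $\mathbf l$. By minimality and Lemma 6.1, every element of $\mathcal B_{\mathbf m,\mathbf l}$ is primitive. By Propositions 7.2 and 8.3(i) there are $E\in\mathcal B_{\mathbf m,\mathbf l}$ and $F$, a multiple of some $\omega(Q)$ with $Q\in\mathcal B_{\mathbf m,\mathbf l}$, such that $[E,F]=K_{\mathbf l}-K_{\mathbf l}^{-1}$. Also $K_{\mathbf l}F=q^{-y}FK_{\mathbf l}$ with $y=\langle\mathbf l,\mathbf l\rangle>0$.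

**Step 3: act on the modules of (M).** Take $V,v$ for some $i$. Then $Ev=0$ and $K_{\mathbf l}v=q^xv$ with $x=d_il_i$. The vectors $F^sv$ lie in eigenspaces of $K_{\mathbf l}$ with distinct eigenvalues $q^{x-sy}$, and $\dim V<\infty$. So there is $s\ge0$ with $F^sv\ne0=F^{s+1}v$. Then
$$0=EF^{s+1}v=\sum_{j'=0}^sF^{s-j'}(K_{\mathbf l}-K_{\mathbf l}^{-1})F^{j'}v=\sum_{j'=0}^s(q^{x-j'y}-q^{-x+j'y})F^sv=\frac{q^{(s+1)y}-1}{q^y-1}(q^{x-sy}-q^{-x})F^sv.$$
As $q$ is not a root of unity, $2x=sy$. So $\langle\mathbf l,\mathbf l\rangle$ divides $2d_il_i$, for every $i$.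

**Step 4: divisibility.** Write $\mathbf l=j\mathbf l'$ with $\gcd(\mathbf l')=1$. Then $j\langle\mathbf l',\mathbf l'\rangle$ divides $2d_il'_i$ for all $i$. But
$$\langle\mathbf l',\mathbf l'\rangle=\sum_i2d_il'_i\Big(l'_i+\sum_{i'>i}c_{ii'}l'_{i'}\Big),$$
so $j\langle\mathbf l',\mathbf l'\rangle$ divides $\langle\mathbf l',\mathbf l'\rangle>0$. Hence $j=1$, a contradiction. $\square$

**Theorem 9.4.** $p(\mathbf k,d)=1$ if $\mathbf k\in\Phi^+$ and $0$ otherwise, for all $d\in\mathbb Z$. Hence for every $\mathbf m\in\mathbb R^n$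
$$\sum_{\mathbf k}\dim\mathcal B_{\mathbf m,\mathbf k}\,x^{\mathbf k}=\prod_{\boldsymbol\alpha\in\Phi^+,\ \mathbf m\cdot\boldsymbol\alpha\in\mathbb Z}\frac1{1-x^{\boldsymbol\alpha}}.$$

*Proof.* If $\gcd(\mathbf k)\mid d$, choose $\mathbf a\in\mathbb Z^n$ with $\mathbf a\cdot\mathbf k=d$. Then $p(\mathbf k,d)=p(\mathbf k,0)$ by Lemma 9.2, and Lemma 9.1 applies. If $\gcd(\mathbf k)\nmid d$, then $p(\mathbf k,d)=0$ by Lemma 9.3. Such a $\mathbf k$ is not a root: every root is the image of some $\mathbf e_i$ under the Weyl group $W\subset GL_n(\mathbb Z)$, so it has $\gcd=1$. The formula for the dimensions is the definition of the $p_{\mathbf m}(\mathbf k)$. $\square$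

## 10. From characters to the isomorphism with $\widetilde U_q(\mathfrak g_{\mathbf m})$

We prove Theorem 2.1. The $\beta_s$ are linearly independent, and every element of $\Phi_{\mathbf m}\cap\Phi^+$ is an $\mathbb N$-combination of them.

**Step 1: generators.** By Theorem 9.4, $\mathcal B_{\mathbf m,\mathbf k}=0$ unless $\mathbf k\in\sum_s\mathbb N\beta_s$. Also $\dim\mathcal B_{\mathbf m,\beta_s}=1$, because the only way to write $\beta_s$ as a sum of elements of $\Phi_{\mathbf m}\cap\Phi^+$ is $\beta_s$ itself. Let $E_s$ span $\mathcal B_{\mathbf m,\beta_s}$. We have $L_{\mathbf l}(E_s)\in\mathcal B_{\mathbf m,\mathbf l}\otimes\mathcal B_{\mathbf m,\beta_s-\mathbf l}$, and $\beta_s$ is not a sum of two nonzero elements of $\sum\mathbb N\beta_t$. So $E_s$ is primitive. By nondegeneracy $c_s:=(E_s\mid E_s)\ne0$, and $(E_s\mid E_t)=0$ for $s\ne t$.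

**Step 2: the halves.** Let $\pi:{}'\mathbf f\to\mathcal B_{\mathbf m}^+$, $\theta_s\mapsto E_s$. Since the $E_s$ are primitive, Lemma 6.2 gives $\bigoplus_{\mathbf l}L_{\mathbf l}\circ\pi=(\pi\otimes\pi)\circ r$. By Proposition 7.2, $(x,y)=(\pi x\mid\pi y)$ satisfies the hypotheses of Lemma 4.2. Clearly $\ker\pi\subset\mathrm{rad}$. In each weight
$$\dim\mathcal B_{\mathbf m,\mathbf k}\ \ge\ \dim(\mathrm{im}\,\pi)_{\mathbf k}\ \ge\ \dim({}'\mathbf f/\mathrm{rad})_{\mathbf k}=\dim U_q^+(\mathfrak g_{\mathbf m})_{\mathbf k}=\dim\mathcal B_{\mathbf m,\mathbf k},$$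
the first equality by Lemma 4.2, the second by (Q) and Theorem 9.4. So all are equal: $\pi$ is onto with kernel $\mathrm{rad}$, which is the ideal of the quantum Serre relations. Thus $U_q^+(\mathfrak g_{\mathbf m})\cong\mathcal B_{\mathbf m}^+$, $E_s\mapsto E_s$. Put
$$F_s=\big(\kappa_{\beta_s}c_s(q_s-q_s^{-1})\big)^{-1}\omega(E_s).$$
Since $\omega$ is an automorphism, $U_q^-(\mathfrak g_{\mathbf m})\cong\mathcal B_{\mathbf m}^-$, $F_s\mapsto F_s$.

**Step 3: the cross relations.** The relations $K_iE_sK_i^{-1}=q^{\langle\mathbf e_i,\beta_s\rangle}E_s$ and $K_iF_sK_i^{-1}=q^{-\langle\mathbf e_i,\beta_s\rangle}F_s$ hold by weights. Proposition 8.3(i) gives $[E_s,F_s]=\frac{K_{\beta_s}-K_{\beta_s}^{-1}}{q_s-q_s^{-1}}$. Proposition 8.3(ii) gives $[E_s,F_t]=0$ for $s\ne t$, as $E_s,E_t$ are primitive of different weights.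

**Step 4: the isomorphism.** So there is a homomorphism $\Psi:\widetilde U_q(\mathfrak g_{\mathbf m})\to\mathcal B_{\mathbf m}$ with $K_i\mapsto K_i$, $E_s\mapsto E_s$, $F_s\mapsto F_s$. It is surjective, because $\mathcal B_{\mathbf m}$ is generated by $\mathcal B_{\mathbf m}^\pm$ and the $K_i^{\pm1}$. By its relations, $\widetilde U_q(\mathfrak g_{\mathbf m})$ is spanned by the products $yK_\mu x$, where $y$ and $x$ run over the images of bases of $U_q^-(\mathfrak g_{\mathbf m})$ and $U_q^+(\mathfrak g_{\mathbf m})$, and $\mu\in\mathbb Z^n$. By Step 2 the elements $\Psi(y)$ and $\Psi(x)$ form bases of $\mathcal B^-_{\mathbf m}\subset U^-$ and $\mathcal B^+_{\mathbf m}\subset U^+$. So the products $\Psi(y)K_\mu\Psi(x)$ are linearly independent by (T). Hence $\Psi$ is an isomorphism, and it restricts to the isomorphisms of the halves. $\blacksquare$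

*Example.* For $\mathfrak{sl}_3$ and $\mathbf m=(\frac12,\frac12)$: $\mathcal B_{\mathbf m}^+=\mathbb C[E]$ with $E=\frac{zw}{z-w}$, and Proposition 8.3(i) with $(E\mid E)=(1-q^2)^{-1}$ is the commutator computed by hand in Section 3.

## 11. The filtration $\mathcal A_{\le\mathbf m}$, bases of $U_q^+(L\mathfrak g)$, and comparison of slopes

The following statements come for free.

(a) The isomorphism $U_q^+(\mathfrak g_{\mathbf m})\cong\mathcal B^+_{\mathbf m}$ carries the twisted coproduct induced by $r$ to $\bigoplus_{\mathbf l}L_{\mathbf l}$ and the form of Lemma 4.2 to $(\,\mid\,)$, by Step 2 of Section 10.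

(b) $\mathrm{ch}\,\mathcal A_{\le\mathbf m}=\prod_{\boldsymbol\alpha\in\Phi^+}\prod_{d\le\mathbf m\cdot\boldsymbol\alpha}(1-x^{\boldsymbol\alpha}y^d)^{-1}$, by Corollary 6.4 and Theorem 9.4.

(c) Let $\mathbf m(t)$ be a path, and for each $t$ choose a PBW basis of $\mathcal B_{\mathbf m(t)}^+\cong U_q^+(\mathfrak g_{\mathbf m(t)})$. By Corollary 6.4 the products of PBW monomials taken with $t$ decreasing form a basis of $U_q^+(L\mathfrak g)$. Each pair $(\boldsymbol\alpha,d)\in\Phi^+\times\mathbb Z$ indexes exactly one root vector, because $t\mapsto\mathbf m(t)\cdot\boldsymbol\alpha$ is a bijection $\mathbb R\to\mathbb R$.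

(d) $\mathcal B_{\mathbf m}^+\cong\mathcal B_{\mathbf m'}^+$ as $\mathbb N^n$-graded algebras if and only if $\Phi_{\mathbf m}=\Phi_{\mathbf m'}$. If they are isomorphic, their characters agree, and by the uniqueness of product expansions Theorem 9.4 gives $\Phi_{\mathbf m}\cap\Phi^+=\Phi_{\mathbf m'}\cap\Phi^+$. Conversely, if $\Phi_{\mathbf m}=\Phi_{\mathbf m'}$, Theorem 2.1 identifies both algebras with $U_q^+(\mathfrak g_{\mathbf m})$.
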